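# A Banach space on which the norm attaining functions in $\mathcal A_u$ are not dense

## 1. A $2$-homogeneous polynomial far from every norm attaining function

Let $X$ be a complex Banach space with open unit ball $B_X$ and closed unit ball $\overline B_X$. We write $\mathcal A_u(X)$ for the Banach algebra of all functions $f\colon B_X\to\mathbb C$ that are holomorphic and uniformly continuous on $B_X$. Each such $f$ extends continuously to $\overline B_X$, and we use the same letter for the extension. The norm is $\|f\|=\sup\{|f(x)|:\|x\|\le1\}$. A function $f\in\mathcal A_u(X)$ is *norm attaining* if $|f(x_0)|=\|f\|$ for some $x_0\in\overline B_X$. We say that the Bishop–Phelps theorem holds for $\mathcal A_u(X)$ if the norm attaining functions are norm dense in $\mathcal A_u(X)$.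

**Theorem 1.** Fix $\tau\in(0,\tfrac12)$. There are a separable complex Banach space $X=X_\tau$ and a continuous $2$-homogeneous polynomial $Q$ on $X$, with $Q\in\mathcal A_u(X)$ and $\|Q\|\ge1$, such that the following holds. If $g\in\mathcal A_u(X)$ is norm attaining, then there is $x'\in\overline B_X$ with
$$|g(x')|=\|g\|\qquad\text{and}\qquad |Q(x')|\le2\tau .$$
Hence for every $f\in\mathcal A_u(X)$ and every norm attaining $g\in\mathcal A_u(X)$,
$$\|f-g\|\ \ge\ \tfrac12\Big(\|f\|-\sup\{|f(x)|:x\in\overline B_X,\ |Q(x)|\le2\tau\}\Big).\tag{1}$$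
In particular $\|Q-g\|\ge\tfrac12\|Q\|-\tau\ge(\tfrac12-\tau)\|Q\|>0$ for every norm attaining $g$, so the norm attaining functions are not dense in $\mathcal A_u(X)$.

The question comes from the paper of Daniel Carando and Martin Mazzitelli, "Bounded holomorphic functions attaining their norms in the bidual", arXiv:1403.6431 (2014), which says: "Up to our knowledge, it is still unknown if the Bishop-Phelps theorem holds for $\mathcal{A}_u(X)$." Theorem 1 says that it does not hold for every $X$. With $\tau=\frac14$, for example, no norm attaining function lies within distance less than $\frac14$ of $Q$.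

The theorem has a geometric part and an elementary part. The geometric part says that a function $g$ which attains its norm anywhere must also attain it at a point where the fixed polynomial $Q$ is tiny. The elementary part is inequality (1). If $g$ were close to $Q$, then $|g|$ would be nearly $\|Q\|$ somewhere, so $\|g\|$ would be nearly $\|Q\|$. But $\|g\|=|g(x')|$ is nearly $|Q(x')|\le2\tau$. So all the work goes into building a unit ball on which norm attainment can be moved to places where $Q$ is small.

Theorem 2, in Section 8, contains strengthenings: other degrees, vector values, and the size of the distance from $Q$ to the norm attaining functions.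

## 2. Norm attainment in finite dimensions, in $c_0$, and in degree one

A function on an open subset of a complex Banach space is *holomorphic* if it is complex Fréchet differentiable at each point. We use only two facts: the restriction of a holomorphic function to a complex line is holomorphic in one variable, and continuous polynomials, their products, and compositions with one-variable holomorphic functions are holomorphic. A *continuous $2$-homogeneous polynomial* is a map $x\mapsto B(x,x)$ with $B$ a continuous bilinear form. For instance, $x\mapsto\sum_kx_k^2$ is one on $\ell_2$.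

If $X$ is finite dimensional, $\overline B_X$ is compact and every function in $\mathcal A_u(X)$ is norm attaining. So $X$ must be infinite dimensional for the question to have content.

In $c_0$ some functions do not attain their norm. Let $\ell(x)=\sum_{k\ge1}2^{-k}x_k$. Then $\|\ell\|=1$, but $|\ell(x)|=1$ with $\|x\|\le1$ would force $|x_k|=1$ for all $k$, which is impossible in $c_0$. Still, $\ell$ is a limit of norm attaining functions. The truncation $\sum_{k\le n}2^{-k}x_k$ attains its norm at $e_1+\dots+e_n$ and is at distance $2^{-n}$ from $\ell$.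

Functions of degree at most one never cause trouble. By the Bishop–Phelps theorem (E. Bishop, R. R. Phelps, Bull. AMS 67 (1961)), on every Banach space the norm attaining functionals are dense in the dual. Section 8 adds the constant term.

The space $c_0$ also shows how norm attainment restricts a function. We state the restriction in the generality needed later.

**Lemma 1 (constancy).** Let $Z$ be a complex Banach space, and let $g\colon\overline B_Z\to\mathbb C$ be bounded, continuous on $\overline B_Z$ and holomorphic on $B_Z$. Suppose $z\in\overline B_Z$ and $|g(z)|=\sup_{\overline B_Z}|g|$. Let $e\in Z$, and let $V\subset\mathbb C$ be open and connected with $0\in V$ and $z+\zeta e\in\overline B_Z$ for all $\zeta\in V$. Then $g(z+\zeta e)=g(z)$ for all $\zeta\in V$.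

*Proof.* Put $G(\zeta)=g(z+\zeta e)$ for $\zeta\in V$. The points $z+\zeta e$ may all lie on the unit sphere, where $g$ is only continuous, so we first check that $G$ is holomorphic. Let $G_n(\zeta)=g\big((1-\tfrac1n)(z+\zeta e)\big)$. The argument of $g$ lies in $B_Z$, so $G_n$ is holomorphic on $V$. The $G_n$ are uniformly bounded, and $G_n\to G$ pointwise because $g$ is continuous on $\overline B_Z$. By Montel's theorem a subsequence converges locally uniformly to a holomorphic function, and this function must be $G$. So $G$ is holomorphic on the connected open set $V$, and $|G|\le|g(z)|=|G(0)|$. By the maximum modulus principle $G$ is constant. $\square$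

For example, let $g\in\mathcal A_u(c_0)$ attain its norm at $x$. Choose $k$ with $|x_k|<\frac12$. Then $x+\zeta e_k\in\overline B_{c_0}$ for $|\zeta|<\frac12$, and $g$ is constant on this disc. This does not separate $g$ from the functional $\ell$ above, because $\ell$ changes by only $2^{-k}\zeta$ along the disc and $k$ may be large.

## 3. Flat discs of a fixed radius make $\sum x_k^2$ unbounded

The functional $\ell$ escapes because its coefficients tend to $0$. So the sensible first attempt is a function that feels all coordinates equally, such as $Q(x)=\sum_kx_k^2$, on a space whose ball contains discs as $c_0$'s does. Suppose, then, that $X\subset\ell_2$ is a Banach space containing all $e_k$, that $Q$ is bounded on $\overline B_X$ and belongs to $\mathcal A_u(X)$, and that there is a fixed $r>0$ such that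

$$\text{for every }x\in\overline B_X\text{ there is }k\text{ with }x+\zeta e_k\in\overline B_X\text{ for all }|\zeta|<r.\tag{2}$$

This would be enough. Let $g$ attain its norm at $x$ and take $k$ from (2). By Lemma 1, $g(x+\zeta e_k)=C$ for $|\zeta|<r$, and
$$(Q-g)(x+\zeta e_k)=(Q(x)-C)+2x_k\zeta+\zeta^2 .$$
The coefficient of $\zeta^2$ is $1$, so Cauchy's estimate on circles of radius $r'\uparrow r$ gives $\|Q-g\|\ge r^2$.

But (2) cannot hold when $Q$ is bounded. Start at $x_0=0$. Given $x_m\in\overline B_X$, take $k$ from (2) for $x_m$ and choose $\beta$ with $e^{-2i\beta}Q(x_m)=|Q(x_m)|$. Put $\zeta=\pm\frac r2e^{i\beta}$, with the sign chosen so that $\operatorname{Re}\big(2e^{-2i\beta}(x_m)_k\,\zeta\big)\ge0$, and let $x_{m+1}=x_m+\zeta e_k$. Then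
$$|Q(x_{m+1})|\ \ge\ \operatorname{Re}\big(e^{-2i\beta}Q(x_{m+1})\big)\ \ge\ |Q(x_m)|+\tfrac{r^2}4 .$$
So $|Q(x_m)|\ge mr^2/4$ for all $m$, contrary to boundedness. If instead the radius is allowed to depend on $x$ without a lower bound, the Cauchy estimate gives no lower bound for the distance.

The argument shows exactly which motion is forbidden. The growth came from moving along $\pm e^{i\beta}$, the direction in which $\zeta^2$ has the same phase as $Q(x_m)$. Moving along $\pm ie^{i\beta}$ adds $\zeta^2=-\lambda^2e^{2i\beta}$, which tends to *decrease* $|Q|$. So long segments in the decreasing direction are not ruled out.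

Long segments of that kind are also all we need, provided they have *some* thickness. In Lemma 1 the set $V$ may be as thin as we like: constancy propagates along its full length. So the aim is, at each $x\in\overline B_X$, a direction $e_k$ and a thin open neighbourhood of a segment of allowed $\zeta$, long enough that $Q$ is almost $0$ at its far end. We build the ball in three layers: segments, then thickness, then a guarantee that thickness is always available somewhere.

## 4. Flat segments: the norm $\sigma$

This section produces a ball with long segments in the $Q$-decreasing direction. Let $I$ be a countably infinite index set, specified in Section 5. Let $H=\ell_2(I;\mathbb C)$ and $H_{\mathbb R}=\ell_2(I;\mathbb R)$, with $\ell_2$-norm $|\cdot|$, real inner product $\langle\cdot,\cdot\rangle$ on $H_{\mathbb R}$, and unit vectors $e_k$. For $z\in H$ put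
$$Q(z)=\sum_kz_k^2,\qquad \sigma(z)=\sup\Big\{\Big|\sum_kh_kz_k\Big|:h\in H_{\mathbb R},\ |h|\le1\Big\},\qquad S=\{z\in H:\sigma(z)\le1\}.$$

By Cauchy–Schwarz $\sigma(z)\le|z|$. If $z=a+ib$ with $a,b\in H_{\mathbb R}$, then $|\sum h_kz_k|^2=\langle h,a\rangle^2+\langle h,b\rangle^2$, so $|a|,|b|\le\sigma(z)$ and
$$\sigma(z)\ \le\ |z|\ \le\ \sqrt2\,\sigma(z).\tag{3}$$
Thus $\sigma$ is a complex norm equivalent to $|\cdot|$. Taking $h=e_k$ gives $|z_k|\le\sigma(z)$. For $k\neq l$ we have $\sigma(e_k+e_l)=\sqrt2$, while $\sigma(e_k+ie_l)=1$, as the next lemma shows.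

**Lemma 2.**
(a) If $u,v\in H_{\mathbb R}$ are orthogonal and $\alpha\in\mathbb R$, then $\sigma(e^{i\alpha}(u+iv))=\max(|u|,|v|)$ and $Q(e^{i\alpha}(u+iv))=e^{2i\alpha}(|u|^2-|v|^2)$.
(b) Every $z\in H$ can be written $z=e^{i\alpha}(u+iv)$ with $u,v\in H_{\mathbb R}$, $\langle u,v\rangle=0$ and $|u|\ge|v|$.

*Proof.* (a) The factor $e^{i\alpha}$ does not change $\sigma$. For real $h$ with $|h|\le1$,
$$\Big|\sum_kh_k(u_k+iv_k)\Big|^2=\langle h,u\rangle^2+\langle h,v\rangle^2\le\max(|u|,|v|)^2$$
by Bessel's inequality for the normalized nonzero vectors among $u,v$. Equality occurs at $h=u/|u|$ or $h=v/|v|$, whichever belongs to the longer vector; if both vanish there is nothing to prove. For $Q$, we have $Q(u+iv)=|u|^2-|v|^2+2i\langle u,v\rangle=|u|^2-|v|^2$, and $Q(e^{i\alpha}w)=e^{2i\alpha}Q(w)$.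

(b) Choose $\alpha$ with $e^{-2i\alpha}Q(z)\ge0$ and write $e^{-i\alpha}z=u+iv$ with $u,v$ real. Then $|u|^2-|v|^2+2i\langle u,v\rangle=Q(u+iv)=e^{-2i\alpha}Q(z)$ is real and nonnegative. So $\langle u,v\rangle=0$ and $|u|\ge|v|$. $\square$

The lemma shows the segments. Let $z=e^{i\alpha}(u+iv)\in S$ be as in (b), and suppose $z_k=0$. Then $u_k=v_k=0$, so $u\perp v+\lambda e_k$ for real $\lambda$ and $|v+\lambda e_k|^2=|v|^2+\lambda^2$. Hence
$$z+ie^{i\alpha}\lambda e_k=e^{i\alpha}\big(u+i(v+\lambda e_k)\big)\in S\quad\text{whenever }\lambda^2\le|u|^2-|v|^2,\tag{4}$$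
and by (a), $Q(z+ie^{i\alpha}\lambda e_k)=e^{2i\alpha}(|u|^2-|v|^2-\lambda^2)$. At the end $\lambda^2=|u|^2-|v|^2$ the value of $Q$ is exactly $0$.

Segments alone are not enough. On the Banach space $(H,\sigma)$ we have $|Q(z)|=|u|^2-|v|^2\le\sigma(z)^2$, so $\|Q\|=1$, and $Q$ attains its norm at $e_k$. Along the segment, $Q(e_k+i\lambda e_l)=1-\lambda^2$ has a strict maximum in the middle. There is no contradiction with Lemma 1, because the segment has no thickness in $S$. Indeed, for $\mu$ real and nonzero, test $e_k+(i\lambda+\mu)e_l$ with $h=\cos t\,e_k+\sin t\,e_l$. The squared modulus is $(\cos t+\mu\sin t)^2+\lambda^2\sin^2t=1+2\mu t+O(t^2)$, which exceeds $1$ for small $t$ of the sign of $\mu$.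

## 5. Thickness: the sum of $S$ and a compact box

To give the segments thickness we add to $S$ a box that is small in every direction. Let
$$I=\bigsqcup_{j\ge1}A_j,\qquad|A_j|=16^j,\qquad \theta_k=\tau8^{-j}\ \text{ for }k\in A_j .$$
Then
$$|\theta|^2=\sum_k\theta_k^2=\tau^2\sum_{j\ge1}16^j64^{-j}=\tau^2\sum_{j\ge1}4^{-j}=\frac{\tau^2}3.\tag{5}$$
Put
$$D=\{d\in H:|d_k|\le\theta_k\ \text{for all }k\},\qquad K=S+D .$$

**Step 1: $D$ is compact and $K$ is the closed unit ball of a norm equivalent to $|\cdot|$.** By (5), $|d|\le\tau/\sqrt3$ on $D$. The set $D$ is closed. Given $\varepsilon>0$, there is a finite $F\subset I$ with $\sum_{k\notin F}\theta_k^2<\varepsilon^2$, so every point of $D$ is within $\varepsilon$ of the compact set of points of $D$ supported in $F$. Hence $D$ is totally bounded, and so compact. If $s^n+d^n\to z$ with $s^n\in S$, $d^n\in D$, pass to a subsequence with $d^n\to d\in D$. Then $s^n\to z-d$, which lies in the closed set $S$, so $z\in K$. Thus $K$ is closed. Both $S$ and $D$ are convex and balanced, hence so is $K$. By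 (3),
$$\{|z|\le1\}\subset S\subset K\subset\{|z|\le\sqrt2+\tau\}.$$
So the gauge $\|z\|_K=\inf\{t>0:z\in tK\}$ is a norm with $|z|/(\sqrt2+\tau)\le\|z\|_K\le|z|$. Moreover $\|z\|_K\le1$ if and only if $z\in K$: if $\|z\|_K\le1$, then $z/(1+\frac1n)\in K$ for all $n$, and $K$ is closed.

Now suppose $x=s+d$ with $s\in S$, $d\in D$, $s_k=0$, and $|d_k|<\theta_k$ for some $k$. Moving $s$ along the segment (4) and $d$ by $\mu e_k$ with $|\mu|<\theta_k-|d_k|$ keeps $x$ in $K$. So $x$ has a long thin neighbourhood in the direction $e_k$.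

**Step 2: where $K$ alone fails.** A point of $K$ may use up the box in every coordinate. In fact $Q$ is norm attaining on $(H,\|\cdot\|_K)$. To see this, put $t=|\theta|=\tau/\sqrt3<1$, let $s=e^{i\alpha}(u+iv)\in S$ as in Lemma 2(b), and let $d\in D$. Since $|s|^2=|u|^2+|v|^2$,
$$|Q(s+d)|\le|Q(s)|+2|s||d|+|d|^2\le|u|^2-|v|^2+2t\sqrt{|u|^2+|v|^2}+t^2 .$$
The right side increases with $|u|\le1$. At $|u|=1$ its derivative in $|v|^2$ is $-1+t/\sqrt{1+|v|^2}<0$. So $|Q(s+d)|\le1+2t+t^2=(1+t)^2$. The real vector
$$\hat x=\frac{\theta}{|\theta|}+\theta=\Big(1+\frac1t\Big)\theta\in S+D$$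
has $Q(\hat x)=|\hat x|^2=(1+t)^2$. Thus $Q$ attains its norm at $\hat x$, a point all of whose coordinates exceed $\theta_k$ in modulus.

The cure is to leave such points out: we need a Banach space in which every $x$ has some coordinates much smaller than $\theta_k$, without losing the segments.

## 6. The space $X_\tau$

On the block $A_j$ use the weighted $\ell_1$-norm
$$\nu_j(x)=2^{-j}\sum_{k\in A_j}|x_k|,$$
and define
$$X=X_\tau=\{x\in H:\nu_j(x)\to0\},\qquad \|x\|=\max\Big\{\|x\|_K,\ \sup_j\nu_j(x)\Big\}.$$
Its closed unit ball is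
$$\overline B_X=\{x\in X:\ x\in K\ \text{ and }\ \nu_j(x)\le1\ \text{for all }j\}.\tag{6}$$

The three scales $16^j$, $8^{-j}$, $2^{-j}$ do three jobs. First, $16^j\cdot(8^{-j})^2$ is summable, which makes $D$ compact and small. Second, $2^{-j}\cdot16^j\cdot8^{-j}=1$, so $\nu_j(\theta)=\tau$ for every $j$. A vector whose coordinates are at least comparable to $\theta_k$ on every block is therefore excluded from $X$; for example $\theta\notin X$, and $\nu_j(\hat x)=\tau+\sqrt3$, so $\hat x\notin X$. Third, $\nu_j(e_k)=2^{-j}\to0$ for $k\in A_j$, so a change of size about $1$ in a single far-out coordinate is almost free for $\nu_j$, and the segments survive.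

**Step 1: $X$ is complete.** Let $(x^n)$ be Cauchy in $X$. Since $\|\cdot\|_K$ is equivalent to $|\cdot|$, the sequence converges in $H$ to some $x$. The sequences of blocks are Cauchy in the $c_0$-sum of the spaces $(\mathbb C^{A_j},\nu_j)$, which is complete, so they converge there to some $y$. Both kinds of convergence imply coordinatewise convergence, so $y$ consists of the blocks of $x$. Hence $\nu_j(x)\to0$, $\sup_j\nu_j(x^n-x)\to0$ and $|x^n-x|\to0$. So $x\in X$ and $\|x^n-x\|\to0$.

**Step 2: $X$ is separable.** For $x\in X$, let $x^{(m)}$ be its restriction to $A_1\cup\dots\cup A_m$. Then $|x-x^{(m)}|\to0$ and $\sup_j\nu_j(x-x^{(m)})=\sup_{j>m}\nu_j(x)\to0$. So finitely supported vectors are dense, and those with coordinates in $\mathbb Q+i\mathbb Q$ form a countable dense set. In fact $(e_k)$ is an unconditional basis. The equivalent norm $\max\{|x|,\sup_j\nu_j(x)\}$ depends monotonically on the $|x_k|$, so once one finite partial sum of $\sum x_ke_k$ is within $\varepsilon$ of $x$, all larger finite partial sums are too. The coefficients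 are unique because coordinates are continuous.

**Step 3: $Q\in\mathcal A_u(X)$ and $\|Q\|\ge1$.** Since $|x|\le(\sqrt2+\tau)\|x\|$, the bilinear form $\sum x_ky_k$ is continuous on $X$, and $Q|_X$ is a continuous $2$-homogeneous polynomial. From $Q(x)-Q(y)=\sum_k(x_k-y_k)(x_k+y_k)$ we get $|Q(x)-Q(y)|\le|x-y||x+y|$, so $Q$ is uniformly continuous on $B_X$. Each $e_k$ lies in $\overline B_X$, because $\sigma(e_k)=1$ and $\nu_j(e_k)\le2^{-1}$ for all $j$. Since $Q(e_k)=1$, we have $\|Q\|\ge1$.

## 7. Long thin flat pieces at every point, and the proof of Theorem 1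

**Lemma 3.** For every $x\in\overline B_X$ there are $k\in I$, $\alpha\in\mathbb R$, $L\in[0,1]$ and $\delta>0$ such that, with
$$V=\{ie^{i\alpha}\lambda+\mu:\ \lambda\in[-L,L],\ \mu\in\mathbb C,\ |\mu|<\delta\},$$
we have $x+\zeta e_k\in\overline B_X$ for all $\zeta\in V$, and the point $x'=x+ie^{i\alpha}L\,e_k$ satisfies $|Q(x')|\le2\tau$.

*Proof.* By (6) we can write $x=s+d$ with $s\in S$ and $d\in D$.

**Step 1: find a coordinate where $x$ is small compared with the box.** Since $\nu_j(x)\to0$ and $2^{-j}\to0$, pick $j$ with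
$$\nu_j(x)<\frac\tau2\qquad\text{and}\qquad\nu_j(x)+2\cdot2^{-j}\le1 .$$
If $|x_k|\ge\theta_k/2$ held for all $k\in A_j$, then $\nu_j(x)\ge2^{-j}\cdot16^j\cdot\frac12\tau8^{-j}=\frac\tau2$, a contradiction. So there is $k\in A_j$ with $|x_k|<\theta_k/2$. Fix it.

**Step 2: re-decompose $x$ so that the $S$-part vanishes at $k$ and the $D$-part has room at $k$.** Smallness of $x_k$ does not make $s_k$ or $d_k$ suitable, since they may nearly cancel. So let $D$ carry the whole coordinate:
$$s'=s-s_ke_k,\qquad d'=d-d_ke_k+x_ke_k .$$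
Since $s_k+d_k=x_k$, we have $s'+d'=x$. For real $h$ with $|h|\le1$, the vector $h-h_ke_k$ is real with norm at most $1$, and $\sum_lh_ls'_l=\sum_l(h-h_ke_k)_l\,s_l$. Hence $\sigma(s')\le\sigma(s)\le1$, that is, $s'\in S$. Also $d'\in D$, and $|d'_k|=|x_k|<\theta_k/2$.

**Step 3: move the $S$-part along a segment.** By Lemma 2, $s'=e^{i\alpha}(u+iv)$ with $u\perp v$ real and $|v|\le|u|=\sigma(s')\le1$. Since $s'_k=0$ and $u,v$ are real, $u_k=v_k=0$. Let $L=\sqrt{|u|^2-|v|^2}\in[0,1]$. By (4), $s'+ie^{i\alpha}\lambda e_k\in S$ for all $\lambda\in[-L,L]$.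

**Step 4: move the $D$-part in a small disc.** Let $\delta=\theta_k/2$. For $|\mu|<\delta$ we have $|d'_k+\mu|<\theta_k$, so $d'+\mu e_k\in D$. Adding this to Step 3,
$$x+(ie^{i\alpha}\lambda+\mu)e_k=(s'+ie^{i\alpha}\lambda e_k)+(d'+\mu e_k)\in K$$
for $|\lambda|\le L$ and $|\mu|<\delta$. So $x+\zeta e_k\in K$ for all $\zeta\in V$.

**Step 5: check the constraints $\nu_i\le1$.** For $\zeta\in V$ we have $|\zeta|\le1+\theta_k/2\le2$. Only $\nu_j$ is affected by the coordinate $k\in A_j$, and by Step 1, $\nu_j(x+\zeta e_k)\le\nu_j(x)+2\cdot2^{-j}\le1$. Clearly $x+\zeta e_k\in X$. By (6), $x+\zeta e_k\in\overline B_X$.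

**Step 6: estimate $Q$ at the far end.** We have $x'=s''+d'$ with $s''=e^{i\alpha}(u+i(v+Le_k))\in S$. By Lemma 2(a), $Q(s'')=e^{2i\alpha}(|u|^2-|v|^2-L^2)=0$. By (3), $|s''|\le\sqrt2$; by (5), $|d'|\le\tau/\sqrt3$. As $\tau<1$,
$$|Q(x')|\le2|s''||d'|+|d'|^2\le\frac{2\sqrt2}{\sqrt3}\,\tau+\frac{\tau^2}3\le2\tau,$$
since $2\sqrt2/\sqrt3<1.64$ and $\tau^2/3\le\tau/3$. $\square$

If $L=0$, the set $V$ is just a disc and $x'=x$. In that case $Q(s')=0$ already.

*Proof of Theorem 1.* The space $X$ and the polynomial $Q$ are those of Section 6.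

**Step 1: transport the norm attainment.** Let $g\in\mathcal A_u(X)$ attain its norm at $x\in\overline B_X$, and take $k,\alpha,L,V,x'$ from Lemma 3. The set $V$ is a union of open discs centred on the points of a segment, so it is open and connected, and it contains $0$ and $ie^{i\alpha}L$. By Lemma 1 with $z=x$ and $e=e_k$, $g(x')=g(x+ie^{i\alpha}Le_k)=g(x)$. So $|g(x')|=\|g\|$ and $|Q(x')|\le2\tau$.

**Step 2: deduce (1).** Let $f\in\mathcal A_u(X)$ and $m=\sup\{|f(y)|:y\in\overline B_X,\ |Q(y)|\le2\tau\}$. Then
$$\|f\|-\|f-g\|\le\|g\|=|g(x')|\le|f(x')|+\|f-g\|\le m+\|f-g\|,$$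
which rearranges to (1).

**Step 3: take $f=Q$.** Here $m\le2\tau$, so $\|Q-g\|\ge\frac12\|Q\|-\tau$. Since $\|Q\|\ge1$, this is at least $(\frac12-\tau)\|Q\|\ge\frac12-\tau>0$. So no sequence of norm attaining functions converges to $Q$. $\blacksquare$

## 8. Other degrees, vector values, and the distance from $Q$

**Theorem 2.** Let $X=X_\tau$ and $Q$ be as above, with $0<\tau<\frac12$.

1. On $X$, for every $N\ge2$ there is an $N$-homogeneous polynomial $P_N$ at distance at least $(\frac12-\tau)\|P_N\|$ from the norm attaining elements of $\mathcal A_u(X)$. The degree $2$ is minimal: on every complex Banach space, polynomials of degree $\le1$ are limits of norm attaining polynomials of degree $\le1$.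
2. Let $Y$ be any complex Banach space (possibly $0$), let $E\ne0$ be any complex Banach space, and put $Z=Y\oplus_\infty X$. Then $f(y,x)=Q(x)e$, with $e\in E$ and $\|e\|=1$, has distance at least $\frac12\|Q\|-\tau$ from every norm attaining bounded continuous $g\colon\overline B_Z\to E$ that is holomorphic on $B_Z$. In particular every complex Banach space is $1$-complemented in one for which Bishop–Phelps fails for $\mathcal A_u$.
3. With $NA$ the set of norm attaining functions in $\mathcal A_u(X)$,
$$\tfrac12\|Q\|-\tau\ \le\ \operatorname{dist}(Q,NA)\ \le\ \tfrac12\|Q\|+\tfrac{\tau^2}3 .$$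

Here $Y\oplus_\infty X$ carries the norm $\max(\|y\|,\|x\|)$. A subspace is $1$-complemented if it is the range of a projection of norm at most $1$; for instance $Y\oplus\{0\}$ in $Y\oplus_\infty X$, via $(y,x)\mapsto(y,0)$. Part 3 says that the constant $\frac12$ in Theorem 1 is asymptotically exact for $Q$ as $\tau\to0$.

### Proof of part 1

**Step 1: multiply $Q$ by powers of a norm-one functional that does not destroy its size.** Fix $k_0\in A_1$ and let $\hat\ell(x)=x_{k_0}/(1+\theta_{k_0})$. If $x=s+d\in\overline B_X$ with $s\in S$, $d\in D$, then $|x_{k_0}|\le\sigma(s)+\theta_{k_0}\le1+\theta_{k_0}$. So $|\hat\ell|\le1$ on $\overline B_X$. Let $P_N=Q\,\hat\ell^{\,N-2}$, an $N$-homogeneous polynomial in $\mathcal A_u(X)$.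

The vector $w=(1+\theta_{k_0})e_{k_0}=e_{k_0}+\theta_{k_0}e_{k_0}$ lies in $S+D$, and $\nu_1(w)=\frac12(1+\theta_{k_0})\le1$, so $w\in\overline B_X$. Since $\hat\ell(w)=1$, $P_N(w)=Q(w)=(1+\theta_{k_0})^2$, and $\|P_N\|\ge1$.

**Step 2: apply (1).** Where $|Q|\le2\tau$ we have $|P_N|\le2\tau$. By (1), every norm attaining $g$ satisfies $\|P_N-g\|\ge\frac12\|P_N\|-\tau\ge(\frac12-\tau)\|P_N\|$.

**Step 3: degree at most one.** Let $c+\ell$ be given on a complex Banach space, with $c\in\mathbb C$ and $\ell$ a bounded linear functional. By the Bishop–Phelps theorem, $\ell$ is a limit of norm attaining functionals $\ell'$. If $|\ell'(x)|=\|\ell'\|$ with $\|x\|\le1$, multiply $x$ by a unimodular scalar so that $\ell'(x)$ has the same argument as $c$ (no condition if $c=0$). Then $|c+\ell'(x)|=|c|+\|\ell'\|$, which is an upper bound for $|c+\ell'|$ on the ball. So $c+\ell'$ is norm attaining, and it converges to $c+\ell$. $\square$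

### Proof of part 2

**Step 1: reduce to scalar values.** Let $g$ attain its norm at $(y,x)\in\overline B_Z$. By Hahn–Banach choose $e^*\in E^*$ with $\|e^*\|=1$ and $e^*(g(y,x))=\|g(y,x)\|=\|g\|$. Then $e^*\circ g$ is bounded, continuous on $\overline B_Z$, holomorphic on $B_Z$, and $|e^*\circ g|\le\|g\|$ with equality at $(y,x)$.

**Step 2: transport in the $X$-coordinate.** Take $k,V,x'$ from Lemma 3 for $x\in\overline B_X$. Since $Z$ carries the max norm, $(y,x+\zeta e_k)\in\overline B_Z$ for all $\zeta\in V$. Lemma 1, applied to $e^*\circ g$ at $(y,x)$ in the direction $(0,e_k)$, gives $|e^*(g(y,x'))|=\|g\|$. Hence $\|g(y,x')\|=\|g\|$.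

**Step 3: compare with $f$.** We have $\|f\|=\|Q\|$, so
$$\|Q\|-\|f-g\|\le\|g\|=\|g(y,x')\|\le|Q(x')|+\|f-g\|\le2\tau+\|f-g\|.$$
Thus $\|f-g\|\ge\frac12\|Q\|-\tau$.

**Step 4: the last sentence.** Take $E=\mathbb C$, $e=1$. Then $f(y,x)=Q(x)$ belongs to $\mathcal A_u(Z)$. Functions in $\mathcal A_u(Z)$, extended to $\overline B_Z$, are bounded, continuous and holomorphic inside, so $f$ is at distance at least $\frac12\|Q\|-\tau>0$ from all norm attaining ones. Finally, $Y$ is $1$-complemented in $Z$, as noted after the statement. $\square$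

### Proof of part 3

The lower bound is Theorem 1. For the upper bound we want a norm attaining $g$ that looks like $\frac12Q$ on most of the ball, so that both $|g|$ and $|Q-g|$ are about $\frac12\|Q\|$ at most. We then add a peak of height about $\frac12\|Q\|$ at a point $x_0$ near which $Q$ is small, so that $g$ attains its norm there.

**Step 1: a functional that attains its norm at a suitable point.** Take distinct $k_1,k_2\in A_2$, let $\vartheta=\theta_{k_1}=\theta_{k_2}$, and put
$$\psi(x)=\frac{x_{k_1}-ix_{k_2}}{2(1+\vartheta)},\qquad x_0=(1+\vartheta)(e_{k_1}+ie_{k_2}).$$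
As in part 1, $|x_{k_1}|,|x_{k_2}|\le1+\vartheta$ on $\overline B_X$. So $|\psi|\le1$ there and, $\psi$ being linear, $|\psi|<1$ on $B_X$. Next, $x_0\in\overline B_X$: by Lemma 2(a), $\sigma(e_{k_1}+ie_{k_2})=1$; also $\vartheta(e_{k_1}+ie_{k_2})\in D$; and $\nu_2(x_0)=\frac14\cdot2(1+\vartheta)\le1$. Finally $\psi(x_0)=\frac12(1-i\cdot i)=1$.

**Step 2: $Q$ is small wherever $\psi$ is near $1$.** We claim: if $x^n\in\overline B_X$ and $\psi(x^n)\to1$, then $\limsup|Q(x^n)|\le\tau^2/3$.

Write $x^n=s^n+d^n$ with $s^n\in S$, $d^n\in D$. The numbers $x^n_{k_1}/(1+\vartheta)$ and $-ix^n_{k_2}/(1+\vartheta)$ lie in the closed unit disc and their average tends to $1$, so both tend to $1$. Thus $s^n_{k_1}+d^n_{k_1}\to1+\vartheta$ with $|s^n_{k_1}|\le1$ and $|d^n_{k_1}|\le\vartheta$. Hence $\liminf\operatorname{Re}s^n_{k_1}\ge1$, so $s^n_{k_1}\to1$ and $d^n_{k_1}\to\vartheta$. In the same way $s^n_{k_2}\to i$ and $d^n_{k_2}\to i\vartheta$.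

Write $s^n=a^n+ib^n$ with $a^n,b^n\in H_{\mathbb R}$. Then $|a^n|,|b^n|\le\sigma(s^n)\le1$, $a^n_{k_1}\to1$ and $b^n_{k_2}\to1$. From $|a^n-e_{k_1}|^2\le2-2a^n_{k_1}\to0$, and likewise for $b^n$, we get $s^n\to e_{k_1}+ie_{k_2}$ in norm. So $Q(s^n)\to Q(e_{k_1}+ie_{k_2})=0$. Since the $d^n$ are bounded in $H$,
$$\sum_ks^n_kd^n_k=d^n_{k_1}+id^n_{k_2}+o(1)\to\vartheta+i\cdot i\vartheta=0 .$$
As $Q(x^n)=Q(s^n)+2\sum_ks^n_kd^n_k+Q(d^n)$, we obtain $\limsup|Q(x^n)|=\limsup|Q(d^n)|\le\sum_k\theta_k^2=\tau^2/3$, by (5). This proves the claim.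

Now let $\eta\in(\tau^2/3,\frac12)$ and $\kappa\in(0,\frac12)$. By the claim there is $r>0$ such that
$$|Q(x)|\le\eta\quad\text{whenever }x\in\overline B_X\text{ and }|\psi(x)-1|<r;\tag{7}$$
otherwise a sequence with $\psi(x^n)\to1$ and $|Q(x^n)|>\eta$ would contradict it.

**Step 3: a peak with values in a cornered region.** We shall take $g=\frac12Q(1-p)+c\,p$ with a peak function $p$ equal to $1$ at $x_0$ and small away from it. Near the peak we need $|p|+\varepsilon|1-p|\le1$ for some fixed $\varepsilon>0$, which holds only if the values of $p$ approach $1$ inside a corner. The obvious choice $((1+\psi)/2)^n$ does not satisfy this: at $\psi=e^{it}$ it equals $\cos^n(t/2)\,e^{int/2}$, so $|p|=1-O(t^2)$ while $|1-p|\approx nt/2$ for small $t>0$. So we compose with a conformal map onto a region with a corner at $1$.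

Let $\Sigma=\{w\in\mathbb C:|w|+(1-\kappa)|1-w|\le1\}$. It is compact and convex, being a sublevel set of a convex function, and it is contained in the closed unit disc. At $w=0$ the function equals $1-\kappa<1$, so $0$ is interior. At $w=1$ it equals $1$, and at $w=1+t$ with $t>0$ it exceeds $1$, so $1$ is a boundary point. A compact convex set with interior points is the closure of its interior and is bounded by a Jordan curve. So by the Riemann mapping theorem and Carathéodory's extension theorem there is a homeomorphism $\Phi\colon\overline{\mathbb D}\to\Sigma$, holomorphic on the open unit disc $\mathbb D$, with $\Phi(0)=0$. After a rotation of the disc, $\Phi(1)=1$.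

On the compact set $\{|w|\le1,\ |w-1|\ge r\}$ we have $|(1+w)/2|\le\rho$ for some $\rho<1$, since $|1+w|=2$ with $|w|\le1$ only at $w=1$. Put
$$p=\Phi\Big(\Big(\frac{1+\psi}2\Big)^n\Big).$$
Where $|\psi-1|\ge r$, the argument of $\Phi$ has modulus at most $\rho^n$. So for $n$ large, by continuity of $\Phi$ at $0$, $|p|\le\kappa$ there. Fix such an $n$. Since $|\psi|<1$ on $B_X$, the argument of $\Phi$ lies in $\mathbb D$ there and $p$ is holomorphic on $B_X$. It is uniformly continuous because $\Phi$ is uniformly continuous on $\overline{\mathbb D}$ and $\psi$ is Lipschitz and bounded. So $p\in\mathcal A_u(X)$, $p(\overline B_X)\subset\Sigma$ and $p(x_0)=\Phi(1)=1$.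

**Step 4: the approximating function.** Put
$$c=\tfrac12\|Q\|(1+4\kappa),\qquad g=\tfrac12Q(1-p)+c\,p\in\mathcal A_u(X),\qquad\text{so that}\quad Q-g=\tfrac12Q(1+p)-c\,p .$$
We use that $(1+4\kappa)(1-\kappa)=1+3\kappa-4\kappa^2\ge1+\kappa$ for $0<\kappa\le\frac12$. Therefore
$$c(1-\kappa)\ge\tfrac12\|Q\|(1+\kappa)\ge\tfrac12 .\tag{8}$$

Where $|\psi-1|\ge r$, we have $|p|\le\kappa$, so by (8)
$$|g|\le\tfrac12\|Q\|(1+\kappa)+c\kappa\le c,\qquad |Q-g|\le\tfrac12\|Q\|(1+\kappa)+c\kappa .$$

Where $|\psi-1|<r$, (7) and (8) give $\frac12|Q|\le\frac12\eta\le\frac14\le c(1-\kappa)$. Since $p$ takes values in $\Sigma$,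
$$|g|\le c\big((1-\kappa)|1-p|+|p|\big)\le c,\qquad |Q-g|\le|Q|+c\le\eta+c,$$
where the last estimate uses $|p|\le1$.

So $|g|\le c$ on $\overline B_X$. Since $p(x_0)=1$, $g(x_0)=c$, and $g$ attains its norm $c$ at $x_0$. Hence
$$\operatorname{dist}(Q,NA)\le\max\Big\{\tfrac12\|Q\|(1+\kappa)+c\kappa,\ \ \eta+c\Big\},\qquad c=\tfrac12\|Q\|(1+4\kappa).$$
Letting $\kappa\to0$ gives $\operatorname{dist}(Q,NA)\le\frac12\|Q\|+\eta$, and letting $\eta\downarrow\tau^2/3$ gives the upper bound. $\blacksquare$
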